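# Sorting with an adversarial comparator in $O(n\log n)$ comparisons

## 1. Quicksort on spread-out items

We are given $n$ items with real values $x_1,\dots,x_n$. We cannot see the values. We may only query pairs of items with a comparator, and the comparator is reliable only when the two values are far apart.

**Definition (comparator).** If $|x-y|>1$, the query $\{x,y\}$ is answered correctly. If $|x-y|\le 1$, an adversary chooses the answer. The values are fixed before the algorithm starts. The adversary is adaptive: each answer may depend on the values and on everything that has happened so far, including the random choices the algorithm has already made, but not on random bits not yet drawn. A repeated query may be answered differently. The cost of an algorithm, also called its time, is the number of comparisons it makes.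

I use the same letter for an item and its value, so "$x\le y+1$" is about values; two items may have equal values. Write $x\prec y$ for "a query $\{x,y\}$ was answered: $y$ is larger", and say that $y$ *beats* $x$ and $x$ *loses to* $y$. The only thing we shall ever use about answers is
$$x\prec y\ \Rightarrow\ x\le y+1;\qquad x>y+1\ \Rightarrow\ \text{the answer must be } y\prec x. \tag{1}$$

**Definition ($k$-approximate sorting).** An ordering of the items is a $k$-approximate sorting if, whenever $x$ appears before $y$, we have $x\le y+k$. It is a constant-approximate sorting if $k$ is an absolute constant.

For example, for the values $0,\,0.9,\,1.8$ the completely reversed order $1.8,\,0.9,\,0$ is a $2$-approximate sorting, since the worst pair is off by $1.8$. It is not a $1$-approximate sorting.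

If we can afford all $\binom s2$ queries among $s$ items, we do well.

**Lemma 1 (round robin).** Query all pairs of a set of $s$ items once and order the items by number of wins, increasing. The result is a $2$-approximate sorting, using $\binom s2$ queries.

*Proof.* Let $x>y+2$; we must show that $x$ comes after $y$. If $y$ beats $z$, then $z\le y+1<x-1$ by (1), so $x$ beats $z$, again by (1). Also $x$ beats $y$, and $y$ does not beat itself. So $x$ has strictly more wins than $y$. ∎

For large $n$ this costs too much, so we try quicksort. One inequality governs it. Suppose a pivot $p$ is queried against some items, those that lose to $p$ go left and those that beat $p$ go right. If $x$ went left and $y$ went right, then $x\le p+1$ and $y\ge p-1$, so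
$$x\le y+2 ,\tag{2}$$
and pairs involving $p$ itself are off by at most $1$. So every pivot split is harmless to the quality of the output, whatever the adversary does. What the adversary can attack is the *balance* of the split. If the items are spread out, it cannot even do that.

**Proposition 2 (spread-out items).** Let $B\ge1$, and suppose that every closed interval of length $2$ contains at most $B$ of the items. Then there is a randomized algorithm that always outputs a $2$-approximate sorting and makes $O(n\log n+nB)$ comparisons in expectation.

*Proof.* The procedure receives a set $U$ with $|U|=m$. If $m\le 8B$, use round robin. Otherwise draw $p\in U$ uniformly and query it against all other items. If both sides have at least $m/8$ items, recurse on the left side, output $p$, and recurse on the right side; if not, draw a new pivot.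

*Quality.* Take two items and look at the last recursive call whose set contains both. Either a pivot split separates them there, and (2) applies, or one of them is the pivot, with error at most $1$, or the call is a round robin, with error at most $2$ by Lemma 1.

*Cost.* Let $m>8B$, so $m\ge 9$, and list $U$ by value as $u_1\le\dots\le u_m$. Suppose $p=u_j$ with $m/4<j\le 3m/4$. Of the $j$ items $u_1,\dots,u_j$ at most $B$ lie in $[p-1,p+1]$, so at least $j-B>m/4-m/8=m/8$ are below $p-1$, and these must go left. Of the $m-j+1$ items $u_j,\dots,u_m$ at most $B$ lie in $[p-1,p+1]$, so more than $m/4-m/8=m/8$ must go right. The number of such $j$ is $\lfloor 3m/4\rfloor-\lfloor m/4\rfloor\ge (m-1)/2\ge m/3$. So each draw succeeds with probability at least $1/3$, whatever happened before, and a call costs at most $3m$ queries in expectation. The hypothesis is inherited by subsets, so this holds in every call. Children have size at most $7m/8$, so there are at most $\log_{8/7}n+1$ levels; at each level the sets are disjoint, so a level costs at most $3n$ in expectation. The round robins have disjoint sets and cost at most $\sum m\cdot 8B/2\le 4Bn$. ∎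

With $B=O(\log n)$ this is $O(n\log n)$ in expectation. What changes in general? Spread was used only for balance. A large cluster of items within distance $1$ of each other is exactly where the adversary is free, and there it can ruin every pivot. We ask whether $O(n\log n)$ comparisons still suffice for every input, with high probability.

## 2. Two items, three items, and the theorems

With two items, one query and (1) give a $1$-approximate sorting. Three items already show that $k=2$ is the best one can hope for. Let the comparator always answer
$$v\prec u,\qquad w\prec v,\qquad u\prec w .\tag{3}$$
These answers are legal if $(u,v,w)=(0,1,2)$: the pairs $\{u,v\}$ and $\{v,w\}$ are at distance $1$ and hence free, and $u\prec w$ is correct. By rotating the names they are equally legal if $(v,w,u)=(0,1,2)$ or $(w,u,v)=(0,1,2)$. The algorithm cannot tell these three worlds apart. In each world the item of value $2$ is off by $2$ if it precedes the item of value $0$; to avoid that one needs, respectively, $u$ before $w$, $v$ before $u$, $w$ before $v$. These requirements form a cycle, so no order meets all three.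

Now the precise question. A randomized algorithm finds a constant-approximate sorting *with high probability in $O(n\log n)$ time* if there is a fixed absolute constant $k$, not depending on $r$, and the algorithm has a tunable parameter $c$, such that for every constant $r>0$ some choice $c=c(r)$ has two properties: against every adversary the output is a $k$-approximate sorting with probability at least $1-n^{-r}$, and at most $C_r\,n\log n$ comparisons are made, where $C_r$ may depend on $r$ but not on $n$.

The problem comes from Chris Trevisan, "Sorting and Selection in Rounds with Adversarial Comparisons", arXiv:2310.09483 (2023). Three results are known: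

- (i) There is a randomized algorithm using $O(n\log^2n)$ comparisons that finds a constant-approximate sorting with high probability.
- (ii) Ajtai, Feldman, Hassidim and Nelson proved: for each fixed constant $k$ there is $\varepsilon(k)>0$ such that any deterministic algorithm producing a $k$-approximate sorting, or a $k$-approximate selection, requires $\Omega(n^{1+\varepsilon(k)})$ comparisons.
- (iii) The naive lower bound for sorting is $\Omega(n\log n)$ comparisons.

The answer to the question is yes, with $k=3$.

**Theorem 3.** There is an absolute constant $C$ and, for all $n\ge2$ and $\omega\in(0,1)$, a randomized algorithm that always makes at most $C\,n\ln(n/\omega)$ comparisons and, against every adversary, outputs a $3$-approximate sorting with probability at least $1-\omega$.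

Put $\omega=n^{-r}$, with tunable parameter $c=r$. The cost is then at most $C(r+1)\,n\ln n$, always and not only with high probability, and $k=3$ does not depend on $r$. So Theorem 3 settles the problem affirmatively.

**Theorem 4 (converses).**
(a) For $k<2$ and $n\ge3$, no randomized algorithm, with any number of comparisons, outputs a $k$-approximate sorting with probability $>2/3$ against every adversary.
(b) For every fixed $k$, success probability $\ge1/2$ requires at least $\log_2(n!)-1=\Omega(n\log n)$ comparisons in the worst case.
(c) For every fixed $k$, an algorithm with failure probability $<(3n)^{-3n}$ against every adversary requires $\Omega(n^{1+\varepsilon(k)})$ comparisons, with $\varepsilon(k)$ from (ii).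

So the order $n\log n$ is optimal, the optimal constant $k$ for $O(n\log n)$ high-probability sorting lies in $[2,3]$, and "high probability" cannot be strengthened to certainty or near-certainty. The proof does not determine whether some $k\in[2,3)$ is attainable in $O(n\log n)$.

Part (a) is the three-item example, so we finish it now.

*Proof of Theorem 4(a).* Take items $u,v,w$ and give the other items the values $10,20,30,\dots$. Queries involving the others are answered correctly, and (3) is used among $u,v,w$. For the three value assignments above all answers are legal and identical, so the output has the same distribution in all three. For $k<2$ correctness requires, respectively, $u$ before $w$; $v$ before $u$; $w$ before $v$. Every output violates at least one of these, so the three failure probabilities sum to at least $1$. Some assignment fails with probability at least $1/3$. ∎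

Theorem 4(b), (c) are proved in Section 11. Everything until then is about Theorem 3.

## 3. How a cluster defeats pivots and samples

Run the quicksort of Section 1 on $n$ items that all have the same value. Every answer is free, so let the adversary, which sees the pivot as soon as it is drawn, answer that the pivot loses to everyone. Then the left side is always empty and no pivot is ever balanced. If we accept the unbalanced splits, each pivot removes one item, and the cost is $(n-1)+(n-2)+\dots=\binom n2$. It is some consolation that on this input *every* output is correct. The real difficulty is that the algorithm does not know it is looking at a cluster.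

The next thing to try is to replace one pivot by many: draw a random sample $P$ of $T$ items, query everybody against $P$, and put $x$ on the left if it loses to more than half of $P$. Majority votes against a sample are indeed useful, and we shall use them, but there are two obstacles.

First, the cut need not be balanced either: with all values equal, the adversary can let every item outside $P$ lose to all of $P$, and everything outside $P$ goes left.

Second, it is too expensive. To get failure probabilities as small as $n^{-r}$ from a sampling bound we want $T$ of order $\log n$. A call on $m$ items then costs about $Tm$. Even if all cuts were balanced, about $\log n$ levels would cost $Tn$ each, which is of order $n\log^2 n$.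

So we have a budget rule. In a call on $m$ items we may spend $O(m)$ freely, because there will be $O(\log n)$ levels. We may spend $\Theta(m\log n)$ only if a constant fraction of the $m$ items then leaves the recursion for good. An item set may leave for good if it lies in a short interval: then it can be output in arbitrary order. We call this *finalizing* the set. The task becomes:

> With $O(m)$ queries find a balanced pivot; or else, with $O(m\log n)$ queries, find a constant fraction of the items that lies in an interval of length $3$ and can be correctly placed.

## 4. What failed pivots certify

Suppose a pivot $p$ fails because almost nobody loses to it. Then almost all items beat $p$, so by (1) almost all items are $\ge p-1$. That is real information. If we also knew many items that *lose* to $p$ in some other set of queries, these would be $\le p+1$, and together we would have many items in the window $[p-1,p+1]$.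

Such items come from a small sample $R$ of $T$ items, inside which we can afford all $\binom T2$ queries *before* choosing pivots. Choose $p\in R$ with many wins and many losses inside $R$. If $p$ then fails on the low side, those of $R$ that it beat are $\le p+1$, although almost everybody is $\ge p-1$. If it fails on the high side, those of $R$ that beat it are $\ge p-1$, although almost everybody is $\le p+1$. In either case remove from $R$ the items just explained, and choose another pivot among the remaining ones. After a constant number of failures almost all of $R$ is explained. Since $R$ represents $U$, almost all of $U$ lies in two windows of length $2$, one around the largest low pivot and one around the smallest high pivot.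

To make this work we need pivots with many wins and many losses. Recall that a *tournament* on a vertex set has exactly one winner for each pair of vertices. The wins in a tournament on $s$ vertices sum to $\binom s2$, so some vertex has at least $(s-1)/2$ wins; likewise for losses.

**Lemma 5.** In every tournament on $s\ge1$ vertices some vertex has at least $(s-2)/4$ wins and at least $(s-2)/4$ losses.

*Proof.* Let $X$ be the set of vertices with fewer than $(s-2)/4$ wins. If $X\ne\emptyset$, some vertex of $X$ has at least $(|X|-1)/2$ wins inside $X$, so $(|X|-1)/2<(s-2)/4$, that is, $|X|<s/2$. This also holds if $X=\emptyset$. In the same way, fewer than $s/2$ vertices have fewer than $(s-2)/4$ losses. So some vertex lies in neither set. ∎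

For example, when the six vertices are linearly ordered, $(s-2)/4=1$, and every vertex except the first and last will do.

## 5. The win-count gap between two separated groups

Suppose now that the items lie in two windows, a lower one and an upper one, but we do not know who lies where. How do we pick out a constant fraction that surely lies in one of them? Here is the idealized computation.

Let a set $Z$ of $M$ items be the disjoint union of $L$ and $F$, where $|L|=aM$ and every element of $F$ is more than $1$ above every element of $L$. Suppose we query the edges of a directed graph in which every vertex has $d$ out-neighbors and $d$ in-neighbors, and, for every vertex, exactly $da$ of each kind lie in $L$. Let $w(x)$ be the number of edges won by $x$. Then: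

- An element of $F$ wins all its edges to $L$. So $w(x)\ge 2da$ for $x\in F$.
- An element of $L$ wins nothing against $F$. So all wins of elements of $L$ come from the $|L|\cdot da$ edges inside $L$, one win per edge. The average of $w$ over $L$ is therefore $da$, and at most half of $L$ can have $w\ge 2da$.

So $D=\{x:w(x)<2da\}$ contains no element of $F$ and at least half of $L$. The adversary rules all answers inside $L$, but it cannot create more than one win per edge. The real version will have error terms of order $\delta$. Choosing the larger of the two groups as $L$ makes $a$ about $1/2$ or more, so these errors will not matter.

What if the two groups are not separated by more than $1$? Then everything lies in one interval that is only a little longer, and we finalize all of it. The real proof must make this dichotomy, "separated, or short", precise, with interval length $3$. Let us see what the pivots alone would give. With $\lambda$ the largest low pivot and $\eta$ the smallest high pivot, we know that all remaining items lie in $[\lambda-1,\eta+1]$, a large group is $\le\lambda+1$, and another is $\ge\eta-1$. If the groups are not known to be separated, say because $\eta-1\le\lambda+2$, we can only conclude that everything lies in $[\lambda-1,\lambda+4]$, of length $5$. To reach $3$, the algorithm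 first performs one majority cut on each side against a random sample, which replaces the bounds $\lambda+1$ and $\eta-1$ by actual order statistics of the sample.

## 6. The algorithm

**Parameters.**
$$\Lambda=\ln(n/\omega),\quad \delta=\tfrac1{400},\quad h=21,\quad \varepsilon=\tfrac{\delta}{2h}=\tfrac1{16800},\quad T=\lceil480000\,\Lambda\rceil,\quad m_0=2T .$$
Here $\delta$ is the sampling accuracy, $h$ will bound the number of pivots in a call, and $\varepsilon$ is the balance we ask for. Since $\Lambda\ge\ln2$, we have $T\ge16800$ and $m_0\ge2/\varepsilon$.

The algorithm is Sort(all items). The procedure Sort$(U)$, with $|U|=m$, outputs an ordering of $U$. To *finalize* a set means to output it as a contiguous group in arbitrary order, without further recursion. Recursive calls are carried out one after the other. In the notation $A\,|\,B$, all of $A$ is placed before all of $B$.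

**Step 0 (stop the recursion on small sets).** If $m\le m_0$, use round robin and return. Such a call is a *base* call; all others are *nonbase*.

**Step 1 (a small sample with all internal answers).** Draw a uniformly random $T$-subset $R\subset U$ and query all pairs of $R$. Call the result the $R$-tournament.

**Step 2 (cheap pivots: find a balanced one or explain almost all of $R$).** Set $A:=R$. While $|A|>\delta T$, choose $p\in A$ as in Lemma 5 for the $R$-tournament restricted to $A$. Query $p$ against all of $U\setminus\{p\}$, and let $U_p^-=\{x:x\prec p\}$ and $U_p^+=\{x:p\prec x\}$ according to these new answers.

- If $|U_p^-|\ge\varepsilon m$ and $|U_p^+|\ge\varepsilon m$: output Sort$(U_p^-)$, $p$, Sort$(U_p^+)$, and return.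
- Else, if $|U_p^-|<\varepsilon m$: label $p$ *Low*. Remove from $A$ the element $p$ and all elements of $A$ beaten by $p$ in the $R$-tournament.
- Else $|U_p^+|<\varepsilon m$: label $p$ *High*. Remove from $A$ the element $p$ and all elements of $A$ that beat $p$ in the $R$-tournament.

Each unsuccessful round removes at least $1+(|A|-2)/4\ge|A|/4$ elements of $A$. Since $(3/4)^{21}<0.0024<1/400=\delta$, there are at most $h=21$ rounds.

If the loop ends without a balanced pivot, let $R_L$ and $R_H$ be the sets of elements removed in Low rounds and in High rounds, and put $a=|R_L|/T$, $b=|R_H|/T$. At most $\delta T$ elements are left in $A$, so
$$a+b\ge1-\delta .\tag{4}$$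
Let $\lambda$ be the maximum of the Low pivots ($-\infty$ if there is none) and $\eta$ the minimum of the High pivots ($+\infty$ if there is none). The algorithm knows $a$ and $b$ but not $\lambda$ and $\eta$. An element removed in the Low round of $p$ is $p$ or lost to $p$, hence is $\le p+1\le\lambda+1$; similarly for High. So
$$x\in R_L\Rightarrow x\le\lambda+1,\qquad x\in R_H\Rightarrow x\ge\eta-1 .\tag{5}$$

**Step 3 (split off the few exceptions).** This step makes "almost everybody beat the Low pivots and lost to the High pivots" true for everybody who remains. Set $W:=U$. For each labelled pivot $p$ in turn, using the answers from $p$'s round:

- If $p$ is Low, let $X_p=\{x\in W\setminus\{p\}:x\prec p\}$, split $W$ in the order $X_p\,|\,W\cap\{p\}\,|\,\text{rest}$, and set $W:=\text{rest}$.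
- If $p$ is High, let $Y_p=\{x\in W\setminus\{p\}:p\prec x\}$, split $W$ in the order $\text{rest}\,|\,W\cap\{p\}\,|\,Y_p$, and set $W:=\text{rest}$.

Recurse with Sort on each $X_p$ and $Y_p$; each has fewer than $\varepsilon m$ elements. Let $V$ be the final $W$ and $N=|V|$. Since $m>m_0\ge2/\varepsilon$, we have $\varepsilon m\ge1$, and the number of removed elements is at most $h(\varepsilon m+1)\le2h\varepsilon m=\delta m$. So
$$|U\setminus V|\le\delta m,\qquad N\ge(1-\delta)m\ge T .\tag{6}$$
No pivot lies in $V$. Every $x\in V$ beat all Low pivots and lost to all High pivots, so
$$\lambda-1\le x\le\eta+1\qquad(x\in V).\tag{7}$$

From here on assume $a\ge b$, so that $a\ge(1-\delta)/2=0.49875$ by (4); in particular there is a Low pivot. If $a<b$, carry out the rest in mirror image: reverse all answers, negate all values, reverse the output. Reversed answers satisfy (1) for the negated values, Low and High change places, and (4)–(7) keep their form.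

**Step 4 (two majority cuts at order statistics of a sample).** The purpose is to replace the window ends by quantiles. Draw a fresh uniformly random $T$-subset $P\subset V$, and for every $x\in V$ and every $p\in P\setminus\{x\}$ query $x$ against $p$. Let $k_1=\lceil(a-3\delta)T\rceil$ and let $q_{lo}$ be the $k_1$-th smallest value in $P$, counted with multiplicity. If $b>3\delta$, let $k_2=\lceil(b-3\delta)T\rceil$ and let $q_{hi}$ be the $k_2$-th largest value in $P$. If $b\le3\delta$, put $q_{hi}=+\infty$ and $V_{right}=\emptyset$. The algorithm does not know $q_{lo}$ and $q_{hi}$, but it knows the following sets.

- $V_{left}$: all $x\in V$ that lose to at least $T-k_1+1$ elements of $P$; here an $x\in P$ counts as losing to itself.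
- $V_{right}$, if $b>3\delta$: all $x\in V\setminus V_{left}$ that beat at least $T-k_2+1$ elements of $P$; here an $x\in P$ counts as beating itself.
- $Z=V\setminus(V_{left}\cup V_{right})$ and $M=|Z|$.

The order is $V_{left}\,|\,Z\,|\,V_{right}$. Finalize $V_{left}$ and $V_{right}$. If $M\le(1-\delta)N$, put Sort$(Z)$ in the middle and return. Otherwise go to Step 5.

**Step 5 (win counts in a random regular graph).** Here we use the gap of Section 5. Let $d=T$ and draw independent uniform permutations $\sigma_1,\dots,\sigma_d$ of $Z$. For all $i$ and $x$ with $\sigma_i(x)\ne x$, query the edge $(x,\sigma_i(x))$; the winner gets one win. If $\sigma_i(x)=x$, the loop gives one win to $x$. Let $w(x)$ be the total number of wins of $x$, and put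
$$\theta=2d(a-6\delta),\qquad D=\{x\in Z:w(x)<\theta\}.$$

- If $|D|\ge M/8$: order $Z$ as $D\,|\,$Sort$(Z\setminus D)$, finalizing $D$.
- Otherwise: finalize all of $Z$.

Let us watch the algorithm on three inputs.

*All values equal, every pivot loses to everyone.* All pivots are Low, $b=0$, $a\ge1-\delta$, $q_{hi}=\infty$. If Step 5 is reached, the average of $w$ is $d$, because each of the $dM$ edges and loops gives one win, and $\theta\ge2d(1-7\delta)=1.965\,d$. So at most a fraction $1/1.965<0.51$ of $Z$ has $w\ge\theta$, and more than $0.49M$ items are finalized.

*Half the values $0$, half $2$, every pivot losing to the other zeros if it is a zero, and beating the other twos if it is a two.* Each pivot at $0$ is Low, since nobody loses to it, and each pivot at $2$ is High. Here Step 5 sees two separated groups: a two beats every zero it meets.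

*Half the values $0$, half $1$.* All answers are free, but all values lie in an interval of length $1$, so finalizing anything is harmless.

## 7. Counting comparisons

**Step 1 of the count: sets shrink.** The purpose is to bound the number of calls. In a nonbase call, every recursive call is on a set of size at most $(1-\varepsilon)m$: in a balanced split each side has at most $m-\varepsilon m$ elements; the sets $X_p,Y_p$ have fewer than $\varepsilon m$; Sort$(Z)$ after Step 4 has $M\le(1-\delta)N\le(1-\varepsilon)m$; and $|Z\setminus D|\le\frac78M$. Put $\rho=1-\varepsilon$.

Say that a nonbase call is of class $j\ge0$ if $\rho^{j+1}n<m\le\rho^jn$. A descendant of a class-$j$ call has size at most $\rho\cdot\rho^jn$, so it is not of class $j$. Hence two calls of the same class are not in ancestor relation, and their item sets are disjoint. So each class has total size at most $n$ and contains at most $\rho^{-(j+1)}$ calls.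

A nonbase call of class $j$ satisfies $\rho^jn\ge m>m_0$, so $\rho^{-j}<n/m_0$. Because $\ln(1/\rho)\ge\varepsilon$, this forces $j\le\ln n/\varepsilon$, so there are at most $\ln n/\varepsilon+1$ nonbase classes. If $J$ is the largest one, the number of nonbase calls is at most
$$\sum_{j\le J}\rho^{-(j+1)}\le\rho^{-(J+1)}(1+\rho+\rho^2+\cdots)\le\frac n{m_0}\cdot\frac1{\rho(1-\rho)}\le\frac{2n}{\varepsilon m_0}\le n .\tag{8}$$
We used $\rho\ge\frac12$ and $m_0\ge2/\varepsilon$.

**Step 2 of the count: add the costs.** We go through the parts of the algorithm.

- Base calls: their sets are disjoint, so the cost is at most $\sum m\,m_0/2\le nm_0/2=nT$.
- The $R$-tournaments: by (8), at most $\frac{2n}{\varepsilon m_0}\cdot\frac{T^2}2=\frac{nT}{2\varepsilon}$.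
- The pivots: at most $hm$ per nonbase call, hence at most $hn$ per class, hence at most $hn(\ln n/\varepsilon+1)$ in total.
- Steps 4 and 5 of the algorithm: at most $Tm$ each, so at most $2Tm$ per call that reaches Step 4.

**Step 3 of the count: charge the expensive part to finalized items.** A call that reaches Step 4 finalizes at least $\delta m/2$ items. Indeed, if it returns after Step 4, it finalizes $|V_{left}\cup V_{right}|\ge\delta N\ge\delta(1-\delta)m\ge\delta m/2$ items. If it reaches Step 5, then $M>(1-\delta)N\ge(1-\delta)^2m$, and at least $M/8\ge(1-\delta)^2m/8\ge\delta m/2$ items are finalized, namely $D$ or all of $Z$. Each item is finalized at most once, so the sizes $m$ of these calls sum to at most $2n/\delta$. The total cost of Steps 4 and 5 is at most $4Tn/\delta$.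

Since $\ln n\le\Lambda$, $1\le\Lambda/\ln2$ and $T\le480000\Lambda+1=O(\Lambda)$, and $\delta,\varepsilon,h$ are absolute, the total number of comparisons is at most $C\,n\Lambda$ with $C$ absolute. No randomness entered; the bound holds always. ∎ (cost)

## 8. The sampling events

Recall Hoeffding's inequality in the form we need. Let $S$ be a finite set and $Q\subset S$. Among $T$ uniform draws from $S$, either independent or without replacement, the fraction falling in $Q$ differs from $|Q|/|S|$ by more than $\delta$ with probability at most $2e^{-2\delta^2T}$ (W. Hoeffding, JASA 58 (1963), Theorems 1–2 and Section 6, the latter for sampling without replacement).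

For a nonbase call define three events.

**E1.** For every real $v$, the fractions of $U$ and of $R$ lying in $(-\infty,v]$ differ by at most $\delta$, and likewise for $(-\infty,v)$. By taking complements, likewise for $[v,\infty)$.

**E2.** The same for $V$ and $P$. This is vacuous if Step 4 is not reached.

**E3.** With $L_Z=\{x\in Z:x\le q_{lo}\}$: for every $x\in Z$, both numbers
$$\#\{i:\sigma_i(x)\in L_Z\}\quad\text{and}\quad\#\{i:\sigma_i^{-1}(x)\in L_Z\}$$
lie between $d(|L_Z|/M-\delta)$ and $d(|L_Z|/M+\delta)$. This is vacuous if Step 5 is not reached. In the mirrored case, E3 refers to the mirrored $L_Z$.

**Step 1 of the estimate: one call.** The purpose is to bound the conditional probability that a given call violates one of its events, and to see that adaptivity does no harm. Condition on the entire history just before the relevant draw: all earlier random choices, all answers, and any private randomness of the adversary. Then $U$ (for E1), $V$ (for E2), or $Z$ and $L_Z$ (for E3) is determined, because the values are fixed, and the new draw is independent of the history.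

For E1, as $v$ varies, the sets $\{x\in U:x\le v\}$ and $\{x\in U:x<v\}$ run through initial segments of $U$ in value order. At most $n$ of them are distinct and nontrivial, and for the trivial ones $\emptyset$ and $U$ there is nothing to prove. So E1 fails with conditional probability at most $2ne^{-2\delta^2T}$, and so does E2.

For E3, fix $x$. The elements $\sigma_1(x),\dots,\sigma_d(x)$ are independent and uniform on $Z$, and so are $\sigma_1^{-1}(x),\dots,\sigma_d^{-1}(x)$. There are at most $2n$ counts, so E3 fails with conditional probability at most $4ne^{-2\delta^2d}$.

The events do not involve answers given after the respective draw. So the adversary's later reactions to $R$, $P$ or the $\sigma_i$ cannot affect them. Since $d=T\ge480000\Lambda$ and $2\delta^2\cdot480000=6$, a call fails with conditional probability at most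
$$8n\,e^{-2\delta^2T}\le8n\,e^{-6\Lambda}=8n(\omega/n)^6 .$$

**Step 2 of the estimate: all calls.** By (8) there are at most $n$ nonbase calls. Summing over $j\le n$ the probability that the $j$-th nonbase call exists and fails, we see that all events E1–E3 hold in all nonbase calls with probability at least
$$1-8n^2(\omega/n)^6=1-\frac{8\omega^6}{n^4}\ge1-\frac\omega2\ge1-\omega ,$$
because $n\ge2$.

## 9. Why the order is $3$-approximate

Assume that all good events hold. We show that the output is then a $3$-approximate sorting. As in Section 1, take two items and look at the last call whose set contains both. If it is a base call, the error is at most $2$ by Lemma 1. Otherwise the two items are separated there by some split, or they lie in the same finalized group. So it suffices to prove: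

> (A) at every split, an item $x$ placed before an item $y$ satisfies $x\le y+2$;
> (B) every finalized group has its values in an interval of length at most $3$.

**Step 1 (pivot splits satisfy (A)).** This takes care of Steps 2 and 3 of the algorithm. In each of these splits, whether the pivot $p$ is balanced, Low or High, the items placed to the left of $p$ lost to $p$ and those to the right beat $p$. So (2) gives $x\le y+2$, and pairs involving $p$ itself have error at most $1$.

From now on we work in a call that reaches Step 4, with $a\ge b$. The mirrored case is identical.

**Step 2 (the cuts of Step 4 satisfy (A)).** The aim is to show that the majority votes cut at $q_{lo}$ and $q_{hi}$ up to an error of $1$.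

Let $x\in V_{left}$. Then $x\le p+1$ for at least $T-k_1+1$ elements $p\in P$; this includes $p=x$ if $x\in P$. There are $k_1$ elements of $P$ that are smallest in value, and $(T-k_1+1)+k_1>T$, so one such $p$ is among them. Hence $x\le q_{lo}+1$.

Let $x\in V\setminus V_{left}$. Then $x$ loses to at most $T-k_1$ elements of $P$, itself included if $x\in P$. So it beats at least $k_1$ elements of $P$. One of these has value at least the $k_1$-th smallest value $q_{lo}$, so $x\ge q_{lo}-1$.

Now let $b>3\delta$. If $x\in V_{right}$, then $x\ge p-1$ for at least $T-k_2+1$ elements $p\in P$, one of which is among the $k_2$ largest; so $x\ge q_{hi}-1$. If $x\in Z$, then $x$ beats at most $T-k_2$ elements of $P$, itself included if $x\in P$, so it loses to at least $k_2$ of them. One of these has value at most the $k_2$-th largest value $q_{hi}$, so $x\le q_{hi}+1$. This gives (A) for $V_{left}\,|\,(Z\cup V_{right})$ and for $Z\,|\,V_{right}$. Moreover, whether or not $b>3\delta$,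
$$Z\subset[\,q_{lo}-1,\;q_{hi}+1\,].\tag{9}$$

**Step 3 ($V_{left}$ and $V_{right}$ satisfy (B)).** We must relate the quantile $q_{lo}$ to the window of the Low pivots. By (5), a fraction at least $a$ of $R$ is $\le\lambda+1$. By E1, at least $(a-\delta)m$ elements of $U$ are $\le\lambda+1$. (E1 holds for all $v$ at once, so it does not matter that $\lambda$ depends on $R$ and on later answers.) By (6), at least $(a-2\delta)m\ge(a-2\delta)N$ elements of $V$ are $\le\lambda+1$. By E2, at least $(a-3\delta)T$ elements of $P$ are $\le\lambda+1$; their number is an integer, so it is at least $k_1$. Therefore $q_{lo}\le\lambda+1$. With (7) and Step 2,
$$V_{left}\subset[\lambda-1,\;q_{lo}+1]\subset[\lambda-1,\;\lambda+2].$$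

If $b>3\delta$, then $R_H\neq\emptyset$ and there is a High pivot. The same computation with $[\eta-1,\infty)$ shows that at least $k_2$ elements of $P$ are $\ge\eta-1$, so $q_{hi}\ge\eta-1$. Hence $V_{right}\subset[q_{hi}-1,\eta+1]\subset[\eta-2,\eta+1]$. If $b\le3\delta$, $V_{right}$ is empty.

**Step 4 (the two groups inside $Z$ are large).** From here on Step 5 of the algorithm is reached, so $|V\setminus Z|<\delta N$. Let $H_Z=\{x\in Z:x\ge q_{hi}\}$. We want
$$|L_Z|\ge(a-5\delta)M,\qquad|H_Z|\ge(b-5\delta)M .\tag{10}$$
At least $k_1$ elements of $P$ are $\le q_{lo}$. By E2, at least $(k_1/T-\delta)N\ge(a-4\delta)N$ elements of $V$ are $\le q_{lo}$. Removing $V\setminus Z$ leaves at least $(a-5\delta)N\ge(a-5\delta)M$. The second bound is proved in the same way if $b\ge5\delta$, and is trivial if $b<5\delta$.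

**Step 5 ($D$ contains nothing from above, so it satisfies (A) and (B)).** Let $F=\{x\in Z:x>q_{lo}+1\}$. An $x\in F$ is more than $1$ above every element of $L_Z$, so by (1) it wins every edge it shares with $L_Z$. The edges $(x,\sigma_i(x))$ and $(\sigma_i^{-1}(x),x)$ are queried separately, and none of those going to $L_Z$ is a loop, since $x\notin L_Z$. By E3 and (10),
$$w(x)\ge2d\Bigl(\frac{|L_Z|}M-\delta\Bigr)\ge2d(a-6\delta)=\theta ,$$
so $x\notin D$. Hence $D\cap F=\emptyset$, and by (9) $D\subset[q_{lo}-1,q_{lo}+1]$. So (B) holds if $D$ is finalized. Since all of $Z$ is $\ge q_{lo}-1$, (A) holds for the split $D\,|\,Z\setminus D$.

**Step 6 (if the groups are separated, $D$ is large).** This is the error-tolerant form of Section 5.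

**Lemma 6.** If $q_{hi}>q_{lo}+1$ (in particular if $q_{hi}=\infty$), then $|D|\ge M/8$.

*Proof.* Here $L_Z\cap H_Z=\emptyset$ and $H_Z\subset F$. Let $\gamma=|L_Z|/M$ and $G=Z\setminus(L_Z\cup F)$; these are the elements in the gap between the groups. By (10) and (4),
$$a-5\delta\le\gamma\le1-(b-5\delta)\le a+6\delta,$$
$$|G|\le M-|L_Z|-|H_Z|\le(1-a-b+10\delta)M\le11\delta M .$$
Now count the wins of elements of $L_Z$.

- Edges inside $L_Z$, loops included: each gives one win. Their number is $\sum_{x\in L_Z}\#\{i:\sigma_i(x)\in L_Z\}$, which is at most $|L_Z|\,d(\gamma+\delta)$ by E3.
- Edges between $L_Z$ and $F$: no wins for $L_Z$, since these answers are forced.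
- Edges between $L_Z$ and $G$: every element of $G$ is in at most $2d$ edges, so there are at most $2d|G|\le22\delta dM=22\delta d|L_Z|/\gamma$ of them.

So $\sum_{x\in L_Z}w(x)\le d|L_Z|\,(\gamma+\delta+22\delta/\gamma)$. By Markov's inequality, the fraction of $x\in L_Z$ with $w(x)\ge\theta$ is at most
$$\frac{\gamma+\delta+22\delta/\gamma}{2(a-6\delta)}\le\frac{a+7\delta+22\delta/(a-5\delta)}{2a-12\delta}.$$
Recall $a\ge0.49875$, so $a-5\delta\ge0.48625$ and $22\delta/(a-5\delta)\le0.055/0.48625\le0.1132$. Also $7\delta=0.0175$ and $12\delta=0.03$. So the fraction is at most
$$\frac{a+0.1307}{2a-0.03}\le\frac{0.6295}{0.9675}<\frac23 ,$$
because $(a+0.1307)/(2a-0.03)$ is decreasing in $a$: the numerator of its derivative is $(2a-0.03)-2(a+0.1307)<0$. Hence $|D|\ge|L_Z|/3\ge0.48625M/3\ge M/8$. ∎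

**Step 7 (finalizing all of $Z$ satisfies (B)).** This is done only if $|D|<M/8$. By Lemma 6, then $q_{hi}\le q_{lo}+1$. By (9), $Z$ lies in an interval of length at most
$$(q_{hi}+1)-(q_{lo}-1)\le3 .$$

So (A) and (B) hold in every call, and the output is a $3$-approximate sorting whenever all good events hold, which has probability at least $1-\omega$. With the cost bound of Section 7, Theorem 3 is proved. ∎

## 10. Approximate selection of all ranks

**Corollary 7.** Let $y_1,\dots,y_n$ be the output of the algorithm and $v_i$ the true $i$-th smallest value. Whenever the output is a $3$-approximate sorting, $|y_i-v_i|\le3$ for all $i$ simultaneously. So all ranks are $3$-approximately selected with the same cost and probability.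

*Proof.* The $i$ items $y_1,\dots,y_i$ are all $\le y_i+3$, so $v_i\le y_i+3$. The $n-i+1$ items $y_i,\dots,y_n$ are all $\ge y_i-3$, so $v_i\ge y_i-3$. ∎

## 11. Lower bounds for the number of comparisons and for the failure probability

**Proof of Theorem 4(b).** The purpose is to reduce to exact sorting. Let the values be a uniformly random permutation of $\{(|k|+2)i:1\le i\le n\}$, with a truthful comparator. If $x$ precedes $y$ but $x>y$, then $x\ge y+|k|+2>y+k$. So a $k$-approximate sorting must be the exact order. With the random bits of the algorithm fixed, at most $q$ comparisons lead to at most $2^q$ different outputs, so the algorithm succeeds with probability at most $2^q/n!$ over the random permutation. Average over the random bits. Success probability at least $1/2$ for every input forces $2^q/n!\ge\frac12$, that is, $q\ge\log_2(n!)-1$. Finally, $n!\ge(n/2)^{n/2}$ shows that this is $\Omega(n\log n)$. ∎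

**Proof of Theorem 4(c).** The plan is to turn the deterministic bound (ii) into one fixed strategy of the adversary, and then to guess in advance the values with which that strategy will end. The guess is right with probability at least $(3n)^{-3n}$.

**Step 1 (a finite game).** Let $q$ be smaller than the bound in (ii). Consider the following game of perfect information. The algorithm player adaptively makes at most $q$ queries, which the adversary answers, and then outputs an order; at the end the adversary reveals values. The adversary wins if the revealed values are consistent with all its answers and the output is not a $k$-approximate sorting for them. Consistency asks, for each answer $x\prec y$, whether $x\le y+1$. Correctness asks, for $x$ before $y$, whether $x\le y+k$. So the winner depends on the revealed values only through the weak order (the order, with ties) of the $3n$ numbers $x_i,\ x_i+1,\ x_i+k$. We may therefore restrict the reveal to a set $\mathcal V$ that contains one representative for each realizable weak order. A weak order on $3n$ numbers is given by assigning to each its rank among at most $3n$ levels, so $|\mathcal V|\le(3n)^{3n}$, and the game is finite.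

**Step 2 (the adversary has a winning strategy).** A winning strategy of the algorithm player would be a deterministic algorithm with at most $q$ comparisons. For any values and any legal answers, replacing the values by their representative in $\mathcal V$ changes neither consistency nor correctness. So this algorithm would produce a $k$-approximate sorting against every adversary, which contradicts (ii). By Zermelo's theorem, one of the players in a finite game of perfect information without draws has a winning strategy. So the adversary has one; call it $\Sigma$.

**Step 3 (guess the reveal).** Now take any randomized algorithm with at most $q$ comparisons. Draw $v\in\mathcal V$ uniformly in advance, independently of the algorithm, and take $v$ as the values. Answer by $\Sigma$ as long as this is legal for $v$, and truthfully from then on. For each fixed $v$ this is a legal adversary. Fix the algorithm's bits. Its play against $\Sigma$ ends in a definite reveal $\tau\in\mathcal V$. If $v=\tau$, which has probability $1/|\mathcal V|$, then all answers of $\Sigma$ were legal for $v$, so the actual play is the play against $\Sigma$, and the output is wrong for $v$. Averaging over the bits, the algorithm fails with probability at least $1/|\mathcal V|$ over the choice of $v$ and its own bits. So for some fixed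 $v$ its failure probability is at least $1/|\mathcal V|\ge(3n)^{-3n}$. Consequently an algorithm whose failure probability is below $(3n)^{-3n}$ against every adversary needs at least as many comparisons as (ii) requires, namely $\Omega(n^{1+\varepsilon(k)})$. ∎
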